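\title{Near $1$-factors of complete graphs with prescribed edge lengths}

\begin{abstract}
Let $v=2n+1$, label the vertices of $K_v$ by $0,1,\dots,v-1$, and give the edge $[x,y]$ the length $\min(|x-y|,v-|x-y|)$. We prove a conjecture of Pasotti and Pellegrini: a list of $n$ integers from $\{1,\dots,n\}$ is the list of lengths of a near $1$-factor of $K_v$ if and only if, for every divisor $d$ of $v$, at most $(v-d)/2$ of its members are multiples of $d$. The proof combines an exchange lemma, valid in every finite abelian group, with Hall's marriage theorem applied to characters and an explicit pairing of the points of an odd grid. It gives a more general theorem, which covers matchings of any size, sets of allowed lengths, and lists that lie on the cyclic summands of a non-cyclic group of odd order.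
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K_v$ be the complete graph on the vertex set $\{0,1,\dots,v-1\}$. The \emph{length} of the edge $[x,y]$ is
\[
\ell(x,y)=\min(|x-y|,\,v-|x-y|).
\]
If the vertices are the corners of a regular $v$-gon, taken in order, then $\ell(x,y)$ is the number of sides on the shorter arc from $x$ to $y$. For a subgraph $\Gamma$ of $K_v$, let $\ell(\Gamma)$ be the list (multiset) of the lengths of its edges. Let $v=2n+1$ be odd. The possible lengths are then $1,\dots,n$, and a \emph{near $1$-factor} of $K_v$ is a set of $n$ pairwise disjoint edges; it covers all vertices but one. Which lists of $n$ integers from $\{1,\dots,n\}$ are of the form $\ell(F)$ for a near $1$-factor $F$?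

The two extreme lists both occur. The edges $[0,1],[2,3],\dots,[2n-2,2n-1]$ give $(1,1,\dots,1)$. The edges $[x,v-x]$, $1\le x\le n$, give $(1,2,\dots,n)$, because the differences $\pm 2x$ run through all nonzero residues modulo the odd number $v$. For $v=5$ these two, together with $[0,2],[1,3]$, give all three lists. For $v=9$, however, the list $(3,3,3,3)$ does not occur: an edge of length $3$ joins two vertices that are congruent modulo $3$, and each of the three residue classes has three vertices, hence room for one edge only. The same count (Lemma~\ref{lem:necessity}) shows that for each divisor $d$ of $v$ at most $(v-d)/2$ edges of a near $1$-factor have a length divisible by $d$. One may guess that this is the only obstruction. That guess is a conjecture of A.~Pasotti and M.~A.~Pellegrini, which we take from \cite{OPPS}; it is the equivalence of (a) and (b) in the following theorem.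

\begin{theorem}\label{thm:main}
Let $v=2n+1$ and let $L$ be a list of $n$ integers from $\{1,\dots,n\}$. The following are equivalent:
\begin{enumerate}
\item[(a)] $K_v$ has a near $1$-factor $F$ with $\ell(F)=L$;
\item[(b)] for every divisor $d$ of $v$, at most $\frac{v-d}{2}$ members of $L$ are multiples of $d$;
\item[(c)] the members of $L$ can be ordered $d_1,\dots,d_n$ so that $v\nmid j\,d_j$ for $j=1,\dots,n$.
\end{enumerate}
\end{theorem}

For $v=9$, the product $j\,d_j$ with $j,d_j\in\{1,2,3,4\}$ is divisible by $9$ only if $j=d_j=3$, so (c) says that some member of $L$ differs from $3$.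

Condition (b) depends only on the numbers $\gcd(a,v)$ for $a$ in $L$. The theorem therefore predicts that a single member of a realizable list can be replaced by any other length with the same greatest common divisor with $v$. No symmetry of the polygon explains this: multiplying the vertices by a unit modulo $v$ changes all lengths at once. The first ingredient of the proof, the \emph{exchange lemma} of Section~\ref{sec:switch}, supplies this and more: a member $d'$ of a realizable list may be replaced by $d$ whenever $d'$ is a multiple of $d$ modulo $v$. Read backwards, it allows us to push the members of $L$ down into smaller subgroups of $\mathbb{Z}_v$ for as long as (b) survives. The process stops for one of two reasons. Either the bound in (b) is attained for a divisor $d$ with $1<d<v$; then the problem splits into smaller problems inside and between the residue classes modulo $d$ (Section~\ref{sec:tight}). Or every member has prime order in $\mathbb{Z}_v$; then $\mathbb{Z}_v$ is a grid $\mathbb{Z}_{p_1}\times\dots\times\mathbb{Z}_{p_s}$, and we construct the matching directly (Sections~\ref{sec:cube} and~\ref{sec:grid}).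

For instance, let $v=9$ and $L=(1,2,4,4)$. Since $3\equiv 3\cdot 1\equiv 6\cdot 2\equiv 3\cdot 4 \pmod 9$, it suffices to realize $(3,3,3,4)$, where the bound for $d=3$ is attained. The edge $[0,4]$ takes one vertex from each of the classes of $0$ and $1$ modulo $3$; we discard the vertex $8$ from the class of $2$; the remaining vertices form the edges $[3,6]$, $[1,7]$, $[2,5]$ of length $3$. Three exchanges turn this into a near $1$-factor with list $(1,2,4,4)$.

The argument is carried out in finite abelian groups and proves the more general Theorem~\ref{thm:general}, stated in the next section. The only outside tools are P.~Hall's marriage theorem and elementary facts on characters of finite abelian groups.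

\section{Lists in abelian groups}\label{sec:groups}

All groups are finite, abelian and written additively. A \emph{list} in $G$ is a finite sequence $L=(d_1,\dots,d_k)$ of \emph{nonzero} elements of $G$; repetitions are allowed, the order is irrelevant, and $|L|=k$. We write $(L,d)$ for the list $L$ with $d$ appended, and $L_K$ for the sublist of the members of $L$ that lie in a subgroup $K$. A \emph{matching} of $G$ is a set of pairwise disjoint $2$-element subsets of $G$, called its pairs, and $U(M)$ is the set of elements of $G$ not covered by the matching $M$. A matching \emph{realizes} $L$ if its pairs can be written $\{x_i,y_i\}$, $1\le i\le k$, with $x_i-y_i\in\{d_i,-d_i\}$; we then say that the pair $\{x_i,y_i\}$ is labeled $d_i$. The list $L$ is \emph{realizable in $G$} if some matching of $G$ realizes it. Deleting pairs shows that every sublist of a realizable list is realizable.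

\subsection*{The coset bound}
Let $|G|$ be odd. For a subgroup $K\le G$ put
\[
b_G(K)=\tfrac12\bigl(|G|-[G:K]\bigr)=[G:K]\,\frac{|K|-1}{2},
\]
an integer. A list $L$ is \emph{admissible in $G$} if $|L_K|\le b_G(K)$ for every subgroup $K\le G$. For $K=G$ this says $|L|\le\frac{|G|-1}{2}$; a list of length exactly $\frac{|G|-1}{2}$ is called \emph{full}.

\begin{lemma}\label{lem:necessity}
If $|G|$ is odd and $L$ is realizable in $G$, then $L$ is admissible in $G$.
\end{lemma}

\begin{proof}
A pair whose label lies in $K$ is contained in a coset of $K$. Each of the $[G:K]$ cosets has odd size $|K|$, so it contains at most $\frac{|K|-1}{2}$ disjoint pairs. Hence $|L_K|\le[G:K]\frac{|K|-1}{2}$.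
\end{proof}

\subsection*{Detectors}
The number $b_G(K)$ has a second meaning, which turns admissibility into a marriage condition. A \emph{character} of $G$ is a homomorphism $\chi\colon G\to\mathbb{C}^\times$. The characters form a group of order $|G|$ under pointwise multiplication, in which the inverse of $\chi$ is its complex conjugate $\bar\chi$. The characters that are trivial on a subgroup $K$ are the characters of $G/K$ composed with the projection, so there are exactly $[G:K]$ of them.

Let $|G|$ be odd. If $\chi=\bar\chi$, then $\chi^2=1$ in a group of odd order, so $\chi=1$. Thus the nontrivial characters fall into conjugate pairs. Let $X_G$ be the set of pairs $\{\chi,\bar\chi\}$ with $\chi\ne1$; then $|X_G|=\frac{|G|-1}{2}$. We say that $\xi=\{\chi,\bar\chi\}$ \emph{detects} $d\in G$ if $\chi(d)\ne1$. A character is trivial on a subset $A\subseteq G$ exactly when it is trivial on the subgroup $\langle A\rangle$, so $|G|-[G:\langle A\rangle]$ characters are nontrivial on $A$, and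
\begin{equation}\label{eq:count}
\#\{\xi\in X_G:\ \xi\text{ detects some element of }A\}=b_G(\langle A\rangle).
\end{equation}

\subsection*{The general theorem}

\begin{theorem}\label{thm:general}
Let $G=C_1\oplus\dots\oplus C_t$ be a direct sum of cyclic groups, with $|G|=2n+1$ odd, and let $C=(C_1\cup\dots\cup C_t)\setminus\{0\}$. Let $1\le k\le n$ and let $D_1,\dots,D_k$ be nonempty subsets of $C$. The following are equivalent:
\begin{enumerate}
\item[(i)] one can choose $d_i\in D_i$ such that $(d_1,\dots,d_k)$ is realizable in $G$;
\item[(ii)] $\#\{i: D_i\subseteq K\}\le\frac12\bigl(|G|-[G:K]\bigr)$ for every subgroup $K\le G$;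
\item[(iii)] there are $d_i\in D_i$ and distinct $\xi_1,\dots,\xi_k\in X_G$ such that $\xi_i$ detects $d_i$ for every $i$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:general}]
For $n=0$ the list is empty and (a), (b), (c) all hold. Let $n\ge1$. Identify the vertices of $K_v$ with $G=\mathbb{Z}_v$ and apply Theorem~\ref{thm:general} with $t=1$, $k=n$, and with the $D_i$ the one-element sets formed by the members of $L$. For $1\le a\le n$, the edge $[x,y]$ has length $a$ if and only if $x-y=\pm a$ in $\mathbb{Z}_v$, so (a) is (i). The subgroups of $\mathbb{Z}_v$ are the groups $d\mathbb{Z}_v$ with $d\mid v$; the index of $d\mathbb{Z}_v$ is $d$, and $a\in d\mathbb{Z}_v$ if and only if $d\mid a$. So (b) is (ii). The characters of $\mathbb{Z}_v$ are $\chi_j(x)=\exp(2\pi\sqrt{-1}\,jx/v)$ with $j\in\mathbb{Z}_v$, and $\bar\chi_j=\chi_{-j}$. Hence $X_G$ consists of the $n$ pairs $\{\chi_j,\chi_{-j}\}$, $1\le j\le n$, and the $j$th pair detects $d$ if and only if $v\nmid jd$. Assigning $n$ distinct detectors to the $n$ members of $L$ is the same as ordering $L$ as in (c), so (c) is (iii).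
\end{proof}

\section{Switching and the exchange lemma}\label{sec:switch}

In this section $G$ is any finite abelian group, of odd or even order. We want to change one label of a matching and keep the others. Delete the pair in question; the task is then to rearrange the remaining matching, without changing its list, until two uncovered points have a prescribed difference. Translations $x\mapsto x+c$ and reflections $x\mapsto c-x$ preserve the list, but up to sign they also preserve the differences of the uncovered points. The way out is to reflect only a part of the matching.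

\begin{example}\label{ex:seven}
Let $G=\mathbb{Z}_7$ and $M=\{\{0,1\},\{2,3\}\}$, which realizes $(1,1)$. The uncovered points $4,5,6$ have differences $\pm1,\pm2$, so $M$ cannot be extended by a pair labeled $3$. We try to move the point $6$ to $c-6$ by a reflection $x\mapsto c-x$, and we choose $c=0$: then $c-6=1$ differs from \emph{both} $4$ and $5$ by $\pm3$, since $1-4=-3$ and $1-5=3$. Write $x-y$ for a pair of $M$ and $x\sim y$ for two points exchanged by the reflection. These two relations link the seven points into two paths,
\[
0-1\sim 6,\qquad\qquad 4\sim 3-2\sim 5 .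
\]
Each path is a union of pairs and uncovered points and is mapped to itself by $x\mapsto -x$. Reflect only the first: $\{0,1\}$ becomes $\{0,6\}$, and the uncovered points become $1,4,5$. The matching $\{0,6\},\{2,3\},\{1,4\}$ realizes $(1,1,3)$. Had the path from $6$ ended in $4$ or in $5$, the other of these two points would still have stayed in place, and either one suffices.
\end{example}

\begin{lemma}[Switching]\label{lem:switch}
Let $M$ be a matching of $G$ realizing $L$, let $c\in G$ and $u\in U(M)$. There are a set $P\subseteq G$ with $u\in P$, $c-u\in P$ and $|P\cap U(M)|\le2$, and a matching $M'$ realizing $L$ with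
\[
U(M')=\bigl(U(M)\setminus P\bigr)\cup\{c-z: z\in U(M)\cap P\}.
\]
\end{lemma}

\begin{proof}
Let $\Gamma$ be the graph on $G$ in which $x\ne y$ are adjacent if $\{x,y\}\in M$ or $x+y=c$. A vertex has at most one neighbor of each kind, so all degrees are at most $2$, and the elements of $U(M)$ have degree at most $1$. Every component of $\Gamma$ is a path or a cycle and so has at most two vertices of degree at most $1$. Let $P$ be the vertex set of the component of $u$; then $|P\cap U(M)|\le 2$.

If $x\in P$, then $c-x$ equals $x$ or is adjacent to $x$, so the bijection $x\mapsto c-x$ maps $P$ onto itself. Each pair of $M$ is an edge of $\Gamma$, so it lies inside $P$ or is disjoint from $P$. Replace each pair $\{x,y\}\in M$ inside $P$ by $\{c-x,c-y\}$. The new pairs are disjoint, lie in $P$, and cover exactly the image of $P\setminus U(M)$ under the reflection; so the result $M'$ is a matching with the stated set of uncovered points. It realizes $L$ because $(c-x)-(c-y)=-(x-y)$.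
\end{proof}

\begin{lemma}[Closure]\label{lem:closure}
Let $L$ be a realizable list in $G$ with $|G|-2|L|\ge3$. Then
\[
D(L)=\{0\}\cup\{d\in G\setminus\{0\}:\ (L,d)\text{ is not realizable}\}
\]
is a subgroup of $G$.
\end{lemma}

\begin{proof}
Let $\Delta$ be the set of all differences $u-u'$ with $u\ne u'$ in $U(M)$, where $M$ runs through the matchings realizing $L$. If $d=u-u'\in\Delta$, adding the pair $\{u,u'\}$ to $M$ realizes $(L,d)$. Conversely, deleting the pair labeled $d$ from a matching realizing $(L,d)$ shows $d\in\Delta$. As $0\notin\Delta$, we have $D(L)=G\setminus\Delta$.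

It suffices to show that $D(L)$, which contains $0$, is closed under subtraction. Let $x,y\in D(L)$ and suppose $x-y\in\Delta$, say $x-y=u_1-u_2$ with distinct $u_1,u_2\in U(M)$ for a matching $M$ realizing $L$. Since $|U(M)|=|G|-2|L|\ge3$, there is a third point $u_3\in U(M)$. Put $c=x+u_2+u_3$, so that
\[
(c-u_3)-u_2=x,\qquad (c-u_3)-u_1=x-(u_1-u_2)=y .
\]
Apply Lemma~\ref{lem:switch} with $u=u_3$. The set $P$ contains $u_3$ and at most one further point of $U(M)$, so some $u_i$ with $i\in\{1,2\}$ is not in $P$. Then $u_i\notin P$ and $c-u_3\in P$ are distinct elements of $U(M')$, so $(c-u_3)-u_i\in\Delta$. This element is $x$ or $y$, contradicting $x,y\in G\setminus\Delta$.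
\end{proof}

Example~\ref{ex:seven} is this argument with $x=3$, $y=-3$ and $(u_1,u_2,u_3)=(4,5,6)$.

\begin{corollary}[Exchange lemma]\label{cor:exchange}
Let $J$ be a list in $G$ with $|G|-2|J|\ge3$, and let $d,d'\in G\setminus\{0\}$ with $d'\in\langle d\rangle$. If $(J,d')$ is realizable, then so is $(J,d)$.
\end{corollary}

\begin{proof}
The list $J$ is realizable and $d'\notin D(J)$. If $d$ were in the subgroup $D(J)$, then $d'\in\langle d\rangle\subseteq D(J)$. So $d\notin D(J)$.
\end{proof}

\begin{remark}\label{rem:sharp}
The third uncovered point is needed. In $G=\mathbb{Z}_4$ with $J=(2)$, the matchings realizing $J$ are $\{\{0,2\}\}$ and $\{\{1,3\}\}$, so $D(J)=\{0,1,3\}$ is not a subgroup, and $(2,2)$ is realizable while $(2,1)$ is not. If $|G|=2n+1$ and $(J,d')$ is full, then $|G|-2|J|=3$, so the hypothesis holds with nothing to spare. The exchange works in one direction only: in $\mathbb{Z}_9$ the list $(3,3,3,4)$ is realizable and $(3,3,3,3)$ is not.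
\end{remark}

The exchange lemma alone settles the lists whose members have a common nonzero multiple, provided they are not too long.

\begin{corollary}\label{cor:common}
Let $G$ be a finite abelian group of any order, let $g\ne0$ have order $m$, and let $2k<|G|$ and $k\le[G:\langle g\rangle]\lfloor m/2\rfloor$. Every list $(d_1,\dots,d_k)$ with $g\in\langle d_i\rangle$ for all $i$ is realizable.
\end{corollary}

\begin{proof}
In each coset $x+\langle g\rangle$ the pairs $\{x+2jg,\,x+(2j+1)g\}$, $0\le j<\lfloor m/2\rfloor$, are disjoint. So the constant list $(g,\dots,g)$ of length $k$ is realizable. Replace its members by $d_1,\dots,d_k$ one at a time, using Corollary~\ref{cor:exchange} with $|J|=k-1$; the hypothesis holds because $|G|-2(k-1)\ge3$.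
\end{proof}

\begin{corollary}\label{cor:coprime}
Let $v=2n+1$. Every list of $n$ integers from $\{1,\dots,n\}$ whose members are all coprime to $v$ is the list of lengths of a near $1$-factor of $K_v$. All lists of $n$ integers from $\{1,\dots,n\}$ occur if and only if $v$ is prime or $v=1$.
\end{corollary}

\begin{proof}
For $v=1$ there is only the empty list. For $v\ge3$ the first claim is Corollary~\ref{cor:common} with $G=\mathbb{Z}_v$, $g=1$, $m=v$, $k=n$, and it covers all lists if $v$ is prime. If $d\mid v$ and $1<d<v$, then $d\le v/3\le n$ and $\frac{v-d}2<n$, so the list of $n$ copies of $d$ is not admissible, hence not realizable by Lemma~\ref{lem:necessity}.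
\end{proof}

\section{Hall's theorem and tight subgroups}\label{sec:tight}

From now on $|G|$ is odd. A subgroup $K$ is \emph{tight} for a list $L$ if $|L_K|=b_G(K)$. If $L$ is full and $K$ is tight, a realizing matching has no choice: it must place $\frac{|K|-1}{2}$ pairs in every coset of $K$, leaving one point in each coset, and join these points by the remaining pairs. To build such a matching by induction we have to distribute the members of $L_K$ among the cosets so that each share is admissible in $K$. This means meeting one inequality for every subgroup of $K$ in every coset simultaneously, and it is where the detectors are used.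

We recall Hall's marriage theorem: \emph{if, in a finite bipartite graph with parts $A$ and $B$, every subset $I\subseteq A$ has at least $|I|$ neighbors in $B$, then there is an injection $f\colon A\to B$ with $f(a)$ adjacent to $a$ for all $a\in A$.}

A list $(d_1,\dots,d_k)$ \emph{has distinct detectors} if there are distinct $\xi_1,\dots,\xi_k\in X_G$ with $\xi_i$ detecting $d_i$.

\begin{lemma}\label{lem:detect}
Let $|G|$ be odd.
\begin{enumerate}
\item[(i)] A list with distinct detectors is admissible.
\item[(ii)] Let $m\ge1$ and let $L$ be a list with $|L_K|\le m\,b_G(K)$ for all $K\le G$. Then $L$ can be divided into $m$ lists, each with distinct detectors and hence admissible. If $|L|=m\frac{|G|-1}{2}$, each of the $m$ lists is full.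
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The members in $K$ have distinct detectors, each of which detects an element of $K$. By \eqref{eq:count} there are only $b_G(K)$ such elements of $X_G$.

(ii) Let $L=(d_1,\dots,d_k)$. Join the index $i$ to $(\xi,j)\in X_G\times\{1,\dots,m\}$ if $\xi$ detects $d_i$. For a set $I$ of indices let $K=\langle d_i: i\in I\rangle$. By \eqref{eq:count}, $I$ has $m\,b_G(K)\ge|L_K|\ge|I|$ neighbors. Hall's theorem gives an injection $i\mapsto(\xi_i,j_i)$. For each $j$, collect the $d_i$ with $j_i=j$ into one list; its detectors $\xi_i$ are distinct. Each of the $m$ lists has at most $|X_G|=\frac{|G|-1}{2}$ members, which gives the last claim.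
\end{proof}

For $m=1$ the lemma says that a list is admissible if and only if it has distinct detectors.

\begin{lemma}\label{lem:tight}
Let $L$ be a full admissible list in a group $G$ of odd order, let $K$ be a tight subgroup for $L$ with $0\ne K\ne G$, and put $s=[G:K]$. Then:
\begin{enumerate}
\item[(1)] $L_K$ can be divided into $s$ lists $L^{(1)},\dots,L^{(s)}$, each full and admissible in $K$;
\item[(2)] the images in $G/K$ of the members of $L$ outside $K$ form a full admissible list $\bar L$ in $G/K$;
\item[(3)] if all $L^{(j)}$ are realizable in $K$ and $\bar L$ is realizable in $G/K$, then $L$ is realizable in $G$.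
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For $H\le K$ we have $|G|=s|K|$ and $[G:H]=s[K:H]$, so $|L_H|\le b_G(H)=s\,b_K(H)$. Tightness gives $|L_K|=s\frac{|K|-1}{2}$. Apply Lemma~\ref{lem:detect}(ii) in the group $K$ with $m=s$.

(2) The images are nonzero, and their number is $\frac{|G|-1}{2}-\frac{|G|-s}{2}=\frac{s-1}{2}$. A subgroup of $G/K$ has the form $H/K$ with $K\le H\le G$, and the number of members of $\bar L$ in it is, by admissibility for $H$ and tightness of $K$,
\[
|L_H|-|L_K|\le\tfrac12\bigl(|G|-[G:H]\bigr)-\tfrac12\bigl(|G|-s\bigr)=\tfrac12\bigl(s-[G:H]\bigr)=b_{G/K}(H/K).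
\]

(3) A matching of $G/K$ realizing $\bar L$ pairs up all cosets of $K$ but one. Let $\{A,B\}$ be one of its pairs, labeled by the image of a member $\delta$ of $L$ outside $K$, and named so that $A-B=\delta+K$. Choose $b\in B$ and put $a=b+\delta\in A$. In the one unpaired coset choose any element. Now each coset $B_j$, $1\le j\le s$, contains exactly one chosen element $z_j$. A matching of $K$ realizing the full list $L^{(j)}$ misses exactly one element $u_j\in K$, and its translate by $z_j-u_j$ covers exactly $B_j\setminus\{z_j\}$. These $s$ translates and the pairs $\{a,b\}$ form a matching that realizes $L$.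
\end{proof}

\section{Pairings of cubes}\label{sec:cube}

When all members of the list have prime order, the group is a grid and each label points along a coordinate axis. By the exchange lemma only the axis of a label matters, not its size. We shall cut the grid into cubes, so we first determine how a cube can be paired. Two vertices of $\{0,1\}^r$ form a pair of \emph{direction $i$} if they differ exactly in coordinate $i$. Let $r\ge2$, and suppose that $\{0,1\}^r$ is partitioned into such pairs, $n_i$ of direction $i$. Of the $2^{r-1}$ vertices with $x_i=0$, all but $n_i$ are paired among themselves, so $n_i$ is even. This parity condition is the only restriction.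

\begin{lemma}\label{lem:cube}
Let $r\ge2$ and let $\alpha_1,\dots,\alpha_r\ge0$ be integers with $\sum_i\alpha_i=2^{r-2}$. Then $\{0,1\}^r$ can be partitioned into pairs with exactly $2\alpha_i$ pairs of direction $i$ for each $i$.
\end{lemma}

\begin{proof}
We use induction on $r$. For $r=2$, $\alpha$ is $(1,0)$ or $(0,1)$, and we take two parallel sides of the square. Let $r\ge3$, let $\alpha_k=M$ be the largest $\alpha_i$, and let $w$ be the number of $i\ne k$ with $\alpha_i$ odd. Since $2^{r-2}$ is even,
\[
w\equiv\sum_{i\ne k}\alpha_i=2^{r-2}-M\equiv M\pmod 2 .
\]
View the cube as two copies of the cube on the coordinates $i\ne k$, and write its vertices as $(u,0)$, $(u,1)$ with coordinate $k$ last. A pair $\{u,u'\}$ of direction $i$ in the smaller cube spans a square, which yields either two pairs of direction $i$ or two pairs of direction $k$.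

\emph{Case $w\le M$.} There are integers $\rho_i\ge0$ $(i\ne k)$ with $\rho_i\equiv\alpha_i\pmod2$ and $\sum_{i\ne k}\rho_i=M$: start from $\rho_i\in\{0,1\}$, with sum $w$, and add the even number $M-w$ to one of them. The integers $\gamma_i=\frac12(\alpha_i+\rho_i)$ satisfy $\sum_{i\ne k}\gamma_i=\frac12(2^{r-2}-M+M)=2^{r-3}$. By induction the smaller cube has a partition with $\alpha_i+\rho_i$ pairs of direction $i$. Mark $\rho_i$ pairs of each direction $i$. For an unmarked pair $\{u,u'\}$ take $\{(u,0),(u',0)\}$ and $\{(u,1),(u',1)\}$; for a marked pair take $\{(u,0),(u,1)\}$ and $\{(u',0),(u',1)\}$. This gives $2\alpha_i$ pairs of direction $i\ne k$ and $2\sum\rho_i=2\alpha_k$ pairs of direction $k$.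

\emph{Case $w>M$.} By parity $M+2\le w\le r-1$, so $M\le r-3$ and $2^{r-2}\le rM\le r(r-3)$. This fails for $r=3$ ($2>0$) and for $r=7$ ($32>28$). It fails for all $r\ge7$, because $2^{r-2}>r(r-3)$ implies $2^{r-1}>2r(r-3)\ge(r+1)(r-2)$ when $r^2-5r+2\ge0$. Three values of $r$ remain.
\begin{itemize}
\item $r=4$: $4\le4M$ and $M\le1$ force $\alpha=(1,1,1,1)$.
\item $r=5$: $8\le5M$ and $M\le2$ force $M=2$ and $w=4$. The four other entries are odd and at most $2$, so the sum is $6\ne8$. This case does not occur.
\item $r=6$: $16\le6M$ and $M\le3$ force $M=3$ and $w=5$. The five other entries lie in $\{1,3\}$ and have sum $13$, so up to a permutation $\alpha=(3,3,3,3,3,1)$.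
\end{itemize}
In both surviving cases $\alpha_r=1$, and it suffices to find disjoint pairs in $\{0,1\}^{r-1}$, exactly $\alpha_i$ of direction $i$ for each $i<r$, that miss exactly two vertices $u,u'$: take these pairs on both levels of the last coordinate, together with the two pairs of direction $r$ over $u$ and $u'$.

For $r=4$ take $010$--$110$, $001$--$011$, $100$--$101$ (directions $1,2,3$), which miss $000$ and $111$. For $r=6$ take the following pairs in $\{0,1\}^5$, where the first four coordinates are displayed:
\begin{center}
\begin{tabular}{c|l|l}
direction & fifth coordinate $0$ & fifth coordinate $1$\\ \hline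
$1$ & $0100$--$1100$, $0110$--$1110$ & $0111$--$1111$\\
$2$ & $0001$--$0101$, $0011$--$0111$ & $1010$--$1110$\\
$3$ & $1101$--$1111$ & $0001$--$0011$, $1001$--$1011$\\
$4$ & $1010$--$1011$ & $0100$--$0101$, $1100$--$1101$
\end{tabular}
\end{center}
together with the three pairs of direction $5$ over $0000$, $0010$, $1000$. Each column of the table contains twelve distinct words, none of them $0000$, $0010$ or $1000$; the sixteenth word is $1001$ in the first column and $0110$ in the second. So these are disjoint pairs, three of each direction, missing exactly $(1001,0)$ and $(0110,1)$.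
\end{proof}

\section{Pairings of odd grids}\label{sec:grid}

Let $s\ge1$, let $m_1,\dots,m_s\ge3$ be odd, $X=\mathbb{Z}_{m_1}\times\dots\times\mathbb{Z}_{m_s}$ and $|X|=2N+1$. Two elements of $X$ form a pair of \emph{type $i$} if they differ exactly in coordinate $i$. Write $[s]=\{1,\dots,s\}$, and for $T\subseteq[s]$ put
\[
m_T=\prod_{i\in T}m_i,\qquad g(T)=\tfrac12\bigl(|X|-|X|/m_T\bigr).
\]
Thus $g(T)$ is the coset bound for the subgroup of the elements that vanish outside $T$.

\begin{lemma}\label{lem:grid}
Let $\ell_1,\dots,\ell_s\ge0$ be integers with $\sum_i\ell_i=N$ and $\ell(T):=\sum_{i\in T}\ell_i\le g(T)$ for all $T\subseteq[s]$. Then $X\setminus\{0\}$ can be partitioned into pairs with exactly $\ell_i$ pairs of type $i$ for each $i$.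
\end{lemma}

Put $r_i=\frac{m_i-1}{2}$ and represent $\mathbb{Z}_{m_i}$ by $\{-r_i,\dots,r_i\}$; this is where the oddness of $m_i$ enters. Let $e_i$ be the unit vectors and $\operatorname{supp}(x)=\{i: x_i\ne0\}$. For $\emptyset\ne S\subseteq[s]$ and $a=(a_i)_{i\in S}$ with $1\le a_i\le r_i$, let
\[
Q_{S,a}=\{x\in X:\ \operatorname{supp}(x)=S,\ x_i=\pm a_i\text{ for }i\in S\}.
\]
These \emph{classes} partition $X\setminus\{0\}$. Recording the signs identifies $Q_{S,a}$ with a cube of dimension $|S|$ whose pairs of direction $i$ are pairs of type $i$. The classes with $S=\{i\}$ are the $r_i$ \emph{axis pairs} $\{ae_i,-ae_i\}$. If every class is paired within itself, the larger classes contribute an even number of pairs of type $i$, and the total has the parity of $r_i$. To reach the other parity, some pairs must cross from one class to another.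

\begin{example}\label{ex:fifteen}
Let $X=\mathbb{Z}_5\times\mathbb{Z}_3$, which is the case $v=15$. The hypotheses read $\ell_1+\ell_2=7$, $\ell_1\le6$, $\ell_2\le5$, so $\ell_2\in\{1,2,3,4,5\}$. The classes are the axis pairs $\{\pm e_1\}$, $\{\pm2e_1\}$, $\{\pm e_2\}$ and the squares $\{(\pm1,\pm1)\}$, $\{(\pm2,\pm1)\}$. Each square gives two pairs of type $1$ or two of type $2$, so pairing within classes gives $\ell_2=1,3,5$. Now pair the eight points around the origin as a \emph{pinwheel} (Figure~\ref{fig:pinwheel}), with two pairs of each type. With $\{\pm2e_1\}$ and the two choices for the outer square we obtain $\ell_2=2,4$.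
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[very thick] (1,0)--(1,1) (-1,0)--(-1,-1) (0,1)--(-1,1) (0,-1)--(1,-1);
\draw[thick,dashed] (2,0)--(2.6,0) (-2,0)--(-2.6,0) (2,1)--(2,1.6) (2,-1)--(2,-1.6) (-2,1)--(-2,1.6) (-2,-1)--(-2,-1.6);
\foreach \x in {-2,-1,0,1,2} \foreach \y in {-1,0,1} \fill (\x,\y) circle (2.5pt);
\filldraw[fill=white] (0,0) circle (3pt);
\end{tikzpicture}
\caption{A partition of $(\mathbb{Z}_5\times\mathbb{Z}_3)\setminus\{0\}$ into three horizontal and four vertical pairs. The origin is the hollow point; the four solid edges form the pinwheel; a dashed edge leaves the picture and re-enters on the opposite side.}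
\label{fig:pinwheel}
\end{figure}

A pinwheel on the coordinates $i,j$ corrects the parity of both types, at a price. If $i\in T$ and $j\notin T$, its eight points could have carried three pairs with type in $T$ (the axis pair $\{\pm e_i\}$ and two in the square), and the pinwheel carries two. So each pinwheel that is split by $T$ uses up one unit of the slack $g(T)-\ell(T)$. The core of the proof is to match up the coordinates of wrong parity so that every $T$ can afford this.

\begin{proof}[Proof of Lemma~\ref{lem:grid}]
\emph{Step 1: slack and parity.} Let $A_T=\{x\in X:\operatorname{supp}(x)\cap T\ne\emptyset\}$. Exactly $|X|/m_T$ elements vanish on $T$, so $|A_T|=2g(T)$. Counting $A_T$ class by class and writing $r(T)=\sum_{i\in T}r_i$, we get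
\begin{equation}\label{eq:ge}
g(T)=r(T)+2e(T),\qquad e(T):=\sum 2^{|S|-2},
\end{equation}
where the sum is over all classes $Q_{S,a}$ with $|S|\ge2$ and $S\cap T\ne\emptyset$. Let $\delta(T)=g(T)-\ell(T)\ge0$ be the slack and $O=\{i:\ell_i\not\equiv r_i \pmod 2\}$. By \eqref{eq:ge},
\begin{equation}\label{eq:parity}
\delta(T)\equiv r(T)-\ell(T)\equiv|O\cap T|\pmod 2 .
\end{equation}
Since $\delta([s])=N-N=0$, the set $O$ has even size.

\emph{Step 2: incomparable sets have large slack.} Let $T_1,T_2\subseteq[s]$ be incomparable under inclusion, and let $u=|T_1\setminus T_2|\ge1$, $w=|T_2\setminus T_1|\ge1$, $c=s-|T_1\cup T_2|$. We claim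
\begin{equation}\label{eq:incomp}
\delta(T_1)+\delta(T_2)\ge u+w+4c .
\end{equation}
We have $A_{T_1}\cup A_{T_2}=A_{T_1\cup T_2}$ and $A_{T_1}\cap A_{T_2}\supseteq A_{T_1\cap T_2}$. The set $(A_{T_1}\cap A_{T_2})\setminus A_{T_1\cap T_2}$ consists of the $x$ that vanish on $T_1\cap T_2$ but neither on $T_1\setminus T_2$ nor on $T_2\setminus T_1$. As all $m_i\ge3$, its size is
\[
E=(m_{T_1\setminus T_2}-1)(m_{T_2\setminus T_1}-1)\,m_{[s]\setminus(T_1\cup T_2)}\ge(3^u-1)(3^w-1)3^c .
\]
Inclusion--exclusion gives $g(T_1)+g(T_2)=g(T_1\cup T_2)+g(T_1\cap T_2)+\frac12E$, while $\ell(T_1)+\ell(T_2)=\ell(T_1\cup T_2)+\ell(T_1\cap T_2)$. Subtracting, $\delta(T_1)+\delta(T_2)\ge\frac12E$. Finally $3^x\ge1+2x$ and $2uw\ge u+w\ge2$ give $\frac12E\ge2uw(1+2c)\ge(u+w)(1+2c)\ge u+w+4c$.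

\emph{Step 3: coupling the elements of $O$.} We partition $O$ into two-element sets, called \emph{couples}, such that for every $T$ the number $\sigma(T)$ of couples with exactly one element in $T$ satisfies $\sigma(T)\le\delta(T)$. A couple counted by $\sigma(T)$ has one element in $T$ and one outside, so $\sigma(T)\le\min(|T|,s-|T|)$ for any choice of couples. Only the sets with $\delta(T)<\min(|T|,s-|T|)$, which we call \emph{critical}, need attention. If $T_1,T_2$ were critical and incomparable, then, since $s-|T_1|=c+w$ and $s-|T_2|=c+u$,
\[
\delta(T_1)+\delta(T_2)\le(c+w-1)+(c+u-1)<u+w+4c,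
\]
contrary to \eqref{eq:incomp}. So the critical sets form a chain, and $[s]$ can be ordered so that each of them is an initial segment. List $O$ in this order as $o_1,o_2,\dots$ and take the couples $\{o_1,o_2\},\{o_3,o_4\},\dots$. An initial segment splits at most one couple, so a critical $T$ has $\sigma(T)\le1$. Moreover $\sigma(T)\equiv|O\cap T|\equiv\delta(T)\pmod2$ by \eqref{eq:parity}, so $\sigma(T)=1$ forces $\delta(T)\ge1$.

\emph{Step 4: distributing the types among the cubes.} For a couple $\{i,j\}$ the class of the four elements $\pm e_i\pm e_j$ is reserved for a pinwheel and called \emph{special}. It remains to tell each other class with $|S|\ge2$ which numbers $\alpha_i$ to use in Lemma~\ref{lem:cube}; this is again a marriage problem. Let $\varepsilon_i=1$ for $i\in O$ and $\varepsilon_i=0$ otherwise, and put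
\[
x_i=\tfrac12(\ell_i-r_i-\varepsilon_i).
\]
This is an integer by the definition of $O$. It is nonnegative: the hypothesis for $T=[s]\setminus\{i\}$ gives $\ell_i\ge N-\frac12(|X|-m_i)=r_i$, and $\ell_i\ne r_i$ if $i\in O$. Give each non-special class $Q_{S,a}$ with $|S|\ge2$ exactly $2^{|S|-2}$ \emph{slots}, take $x_i$ \emph{tokens} of type $i$, and join a token of type $i$ to the slots of the classes with $i\in S$. Consider a set of tokens, and let $T$ be the set of its types. The number of couples meeting $T$ is $\frac12(|O\cap T|-\sigma(T))+\sigma(T)=\frac12(|O\cap T|+\sigma(T))$, and each special class contributes $1$ to $e(T)$. By \eqref{eq:ge} and Step~3 the number of neighboring slots is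
\[
\tfrac12\bigl(g(T)-r(T)-|O\cap T|-\sigma(T)\bigr)\ge\tfrac12\bigl(\ell(T)-r(T)-|O\cap T|\bigr)=\sum_{i\in T}x_i,
\]
which is at least the number of tokens in the set. For $T=[s]$ equality holds, as $\sigma([s])=\delta([s])=0$, so tokens and slots are equal in number. Hall's theorem gives a bijection from tokens to adjacent slots. If the class $Q=Q_{S,a}$ receives $\alpha_i^Q$ tokens of type $i$, then $\sum_{i\in S}\alpha_i^Q=2^{|S|-2}$ for each $Q$ and $\sum_Q\alpha_i^Q=x_i$ for each $i$.

\emph{Step 5: assembly.} Partition $X\setminus\{0\}$ as follows.
\begin{itemize}
\item Pair each non-special class $Q$ with $|S|\ge2$ by Lemma~\ref{lem:cube}, with $2\alpha_i^Q$ pairs of type $i$.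
\item Take the axis pairs $\{ae_i,-ae_i\}$, $1\le a\le r_i$, omitting $a=1$ when $i\in O$.
\item For each couple $\{i,j\}$, cover the eight elements $\pm e_i$, $\pm e_j$, $\pm e_i\pm e_j$ by the pinwheel $\{e_i,e_i+e_j\}$, $\{-e_i,-e_i-e_j\}$ (type $j$) and $\{e_j,-e_i+e_j\}$, $\{-e_j,e_i-e_j\}$ (type $i$).
\end{itemize}
Each $i\in O$ lies in exactly one couple, so every class is covered exactly once. The number of pairs of type $i$ is $2x_i+(r_i-\varepsilon_i)+2\varepsilon_i=\ell_i$.
\end{proof}

\section{Proof of Theorem~\ref{thm:general}}\label{sec:proof}

The three ingredients combine to settle the case of full lists.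

\begin{proposition}\label{prop:full}
Let $G=C_1\oplus\dots\oplus C_t$ be a direct sum of cyclic groups, of odd order $2n+1$, and let $C=(C_1\cup\dots\cup C_t)\setminus\{0\}$. Every full admissible list $L$ with all members in $C$ is realizable in $G$.
\end{proposition}

\begin{proof}
We use induction on $|G|$, for all decompositions at once, and for fixed $G$ and decomposition on the sum of the orders of the members of $L$. For $|G|=1$ the list is empty. Let $|G|>1$. At least one of the following three cases applies.

\emph{Case 1: some subgroup $K$ with $0\ne K\ne G$ is tight for $L$.} To apply induction we need $K$ and $G/K$ to inherit the decomposition. Let $K^0=\bigoplus_j(K\cap C_j)\le K$. A member of $L$ in $K$ lies in some $K\cap C_j$, so $L_K=L_{K^0}$, and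
\[
\tfrac12\bigl(|G|-[G:K]\bigr)=|L_{K^0}|\le\tfrac12\bigl(|G|-[G:K^0]\bigr).
\]
Thus $[G:K^0]\le[G:K]$, and $K=K^0$. So $K=\bigoplus_j(K\cap C_j)$ and $G/K\cong\bigoplus_j C_j/(K\cap C_j)$ are direct sums of cyclic groups, of smaller odd order. The members of the lists $L^{(j)}$ and $\bar L$ of Lemma~\ref{lem:tight} are nonzero elements of these cyclic summands. By induction all these lists are realizable, and $L$ is realizable by Lemma~\ref{lem:tight}(3).

\emph{Case 2: no such $K$ is tight, and some member $d$ of $L$ does not have prime order.} Let $d\in C_j$, choose $d'\in\langle d\rangle\subseteq C_j$ of prime order, and let $L^*$ be $L$ with $d$ replaced by $d'$. Then $L^*$ is admissible: the conditions for $K=0$ and $K=G$ read $0\le0$ and $n\le n$, and for every other $K$ we have $|L_K|\le b_G(K)-1$, so $|L^*_K|\le|L_K|+1\le b_G(K)$. The order of $d'$ is smaller than that of $d$, so $L^*$ is realizable by induction. By Corollary~\ref{cor:exchange} with $|J|=n-1$, so is $L$.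

\emph{Case 3: all members of $L$ have prime order.} Let $R_j\le C_j$ be the subgroup generated by the elements of prime order of $C_j$, and $R=\bigoplus_jR_j$. All members lie in $R$, so $n\le\frac12(|G|-[G:R])$, which forces $[G:R]=1$. A cyclic group has at most one subgroup of each prime order, and $R_j$ is the direct sum of those of $C_j$. Hence $G=P_1\oplus\dots\oplus P_s$, where $P_1,\dots,P_s$ are all the subgroups of prime order of $C_1,\dots,C_t$, and each member of $L$ lies in exactly one $P_i$. Let $\ell_i$ be the number of members in $P_i$ and $m_i=|P_i|$, and identify $G$ with $X=\prod_i\mathbb{Z}_{m_i}$. Then $\sum_i\ell_i=n$, and admissibility for $K=\bigoplus_{i\in T}P_i$, whose index is $|G|/m_T$, gives $\ell(T)\le g(T)$. The partition of Lemma~\ref{lem:grid} is a matching that realizes some list $L'$ with exactly $\ell_i$ members in $P_i\setminus\{0\}$ for each $i$. Any $d\in P_i\setminus\{0\}$ generates $P_i$, so Corollary~\ref{cor:exchange} with $|J|=n-1$ changes the members of $L'$ one at a time into those of $L$.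
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
(i)$\Rightarrow$(ii). If $D_i\subseteq K$, then $d_i\in K$. So the left side of (ii) is at most the number of $d_i$ in $K$, which is at most $b_G(K)$ by Lemma~\ref{lem:necessity}.

(ii)$\Rightarrow$(iii). Join the index $i$ to $\xi\in X_G$ if $\xi$ detects some element of $D_i$. For a set $I$ of indices let $K=\langle\bigcup_{i\in I}D_i\rangle$. By \eqref{eq:count}, $I$ has $b_G(K)$ neighbors, and $b_G(K)\ge|I|$ by (ii) since $D_i\subseteq K$ for $i\in I$. Hall's theorem gives distinct $\xi_i$, and we let $d_i\in D_i$ be an element detected by $\xi_i$.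

(iii)$\Rightarrow$(i). Since $C$ generates $G$, every $\xi\in X_G$ detects some element of $C$. For each of the $n-k$ elements $\xi\in X_G\setminus\{\xi_1,\dots,\xi_k\}$, append to $(d_1,\dots,d_k)$ an element of $C$ detected by $\xi$. The result is a full list in $C$ with distinct detectors. It is admissible by Lemma~\ref{lem:detect}(i) and realizable by Proposition~\ref{prop:full}, and so its sublist $(d_1,\dots,d_k)$ is realizable.
\end{proof}

\begin{remark}\label{rem:axes}
For cyclic $G$ and $t=1$ the hypothesis that the members lie in $C$ is empty. For non-cyclic $G$ it is used in Case~1, to split the tight subgroup along the summands, and in Case~3, to place every member on an axis of the grid; an element such as $(1,1)$ in $\mathbb{Z}_p\times\mathbb{Z}_p$ has prime order and lies on neither axis. For arbitrary lists in non-cyclic groups of odd order we claim only Lemma~\ref{lem:necessity} and the results of Section~\ref{sec:switch}.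
\end{remark}

\section{Partial matchings and dominoes}\label{sec:conseq}

\begin{corollary}\label{cor:partial}
Let $v=2n+1$ and $k\le n$. A list of $k$ integers from $\{1,\dots,n\}$ is the list of lengths of $k$ disjoint edges of $K_v$ if and only if, for every divisor $d$ of $v$, at most $\frac{v-d}{2}$ of its members are multiples of $d$.
\end{corollary}

\begin{proof}
For $k=0$ there is nothing to prove. For $k\ge1$ this is the equivalence of (i) and (ii) in Theorem~\ref{thm:general} for $G=\mathbb{Z}_v$, $t=1$ and one-element sets $D_i$, translated as in the proof of Theorem~\ref{thm:main}.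
\end{proof}

Call the elements of the discrete torus $\mathbb{Z}_{m_1}\times\dots\times\mathbb{Z}_{m_t}$ \emph{cells}, and call a set $\{x,x+e_i\}$ a \emph{domino in direction $i$}. In Lemma~\ref{lem:grid} the two points of a pair may be far apart on their line; Theorem~\ref{thm:general} makes them adjacent.

\begin{corollary}\label{cor:domino}
Let $m_1,\dots,m_t\ge3$ be odd and let $\ell_1,\dots,\ell_t\ge0$ be integers with $\sum_i\ell_i=\frac12(\prod_i m_i-1)$. The torus $\prod_i\mathbb{Z}_{m_i}$ minus one cell can be tiled by dominoes, with exactly $\ell_i$ dominoes in direction $i$ for each $i$, if and only if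
\[
\sum_{i\in T}\ell_i\le\frac12\Bigl(\prod_i m_i-\prod_{i\notin T}m_i\Bigr)\qquad\text{for all }T\subseteq\{1,\dots,t\}.
\]
\end{corollary}

\begin{proof}
Let $G$ be the torus. By translation the position of the missing cell does not matter, so a tiling exists if and only if the full list with $\ell_i$ copies of $e_i$ is realizable in $G$. Apply Theorem~\ref{thm:general} with $\ell_i$ copies of the set $\{e_i\}$. The subgroup $K_T=\langle e_i:i\in T\rangle$ has index $\prod_{i\notin T}m_i$ and contains $e_i$ exactly for $i\in T$, so condition (ii) for $K_T$ is the displayed inequality. For an arbitrary subgroup $K$ let $T=\{i:e_i\in K\}$. Then $K\supseteq K_T$, so $[G:K]\le[G:K_T]$ and $b_G(K)\ge b_G(K_T)$, while the left side of (ii) is $\sum_{i\in T}\ell_i$ for both subgroups. Hence (ii) for $K_T$ implies (ii) for $K$.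
\end{proof}

\begin{thebibliography}{1}
\bibitem{OPPS} M.~A. Ollis, Anita Pasotti, Marco~A. Pellegrini, and John~R. Schmitt, \emph{New methods to attack the Buratti-Horak-Rosa conjecture}, arXiv:1912.07377 (2019).
\end{thebibliography}
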